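\title{Extension groups of exterior powers of tautological bundles on punctual Quot schemes of curves}

\begin{abstract}
Let $E$ be a vector bundle of rank $r\ge 2$ on a smooth projective curve $C$, and let $\mathrm{Quot}_d(E)$ be the scheme of quotients of $E$ of finite length $d$. For line bundles $L,M_1,\dots,M_m$ on $C$ with $m<r$ we express the extension groups from $\bigotimes_i\wedge^{k_i}M_i^{[\![d]\!]}$ to $\wedge^\ell L^{[\![d]\!]}$ through cohomology groups on $C$. This proves a formula posed as a conjecture in a paper of Krug. We compute the direct images of the relevant bundles along the Quot--Chow morphism to the symmetric product $C^{(d)}$. Locally the Quot scheme is a quotient of a space of matrices, and the computation rests on a vanishing theorem for the unstable locus and on a Chevalley restriction theorem. The formula extends to vector bundles $M_i$ and to Schur functors, and the bound $m<r$ is sharp.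
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The problem}
We work over $\mathbb C$. Let $C$ be a smooth projective connected curve and let $E$ be a vector bundle on $C$ of rank $r\ge2$. For $d\ge0$, the \emph{punctual Quot scheme} $\mathrm{Quot}_d=\mathrm{Quot}_d(E)$ parametrizes the quotients $E\twoheadrightarrow Q$ with $Q$ a zero-dimensional coherent sheaf of length $d$. It is smooth and projective of dimension $rd$. Let $\mathcal Q$ be the universal quotient on $\mathrm{Quot}_d\times C$ and let $\mathrm{pr}$ be the projection to $\mathrm{Quot}_d$. A vector bundle $N$ on $C$ defines the \emph{tautological bundle}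
\[
N^{[\![d]\!]}=\mathrm{pr}_*(\mathcal Q\otimes N),
\]
the Fourier--Mukai transform of $N$ along the universal family. It has rank $d\cdot\operatorname{rk}N$, and its fiber at $[E\twoheadrightarrow Q]$ is $H^0(C,Q\otimes N)$. Since these bundles are made from data on $C$, one asks whether their exterior powers have extension groups that can be written in terms of cohomology on $C$.

The answer involves graded symmetric and exterior powers. For a graded vector space $V=V^{\mathrm{even}}\oplus V^{\mathrm{odd}}$, let $S^jV$ be the degree-$j$ part of $S^\bullet(V^{\mathrm{even}})\otimes\wedge^\bullet(V^{\mathrm{odd}})$ and let $\wedge^jV$ be the degree-$j$ part of $\wedge^\bullet(V^{\mathrm{even}})\otimes S^\bullet(V^{\mathrm{odd}})$, both with the total grading induced from $V$. Put $\wedge^jV=0$ for $j<0$. Equivalently, let the symmetric group $\mathfrak S_j$ act on $V^{\otimes j}$ with \emph{Koszul signs}, so that exchanging two adjacent homogeneous vectors $v,v'$ produces the sign $(-1)^{\deg v\cdot\deg v'}$; then $S^jV$ and $\wedge^jV$ are the invariants and the anti-invariants.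

Let $L,M_1,\dots,M_m$ be line bundles on $C$, let $0\le\ell\le d$ and $0\le k_i\le d$, and put $k=\sum_ik_i$. The following isomorphism of graded vector spaces is posed as a conjecture in \cite{Krug} for $0\le m<r$:
\begin{multline}\label{eq:main}
\operatorname{Ext}^*\Big(\bigotimes_{i=1}^m\wedge^{k_i}M_i^{[\![d]\!]},\ \wedge^\ell L^{[\![d]\!]}\Big)\\
\cong\Big(\bigotimes_{i=1}^mS^{k_i}\operatorname{Ext}^*(M_i,L)\Big)\otimes\wedge^{\ell-k}H^*(E\otimes L)\otimes S^{d-\ell}H^*(\mathcal O_C).
\end{multline}
The left side is computed on $\mathrm{Quot}_d$ and the right side on $C$. For $d=0$ the Quot scheme is a point, all tautological bundles vanish and $\ell=0$; both sides of every formula of this kind below are $\mathbb C$ if $k=0$ and $0$ if $k>0$. From now on $d\ge1$.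

\subsection{One point}\label{ss:one}
Let $\mathbb P(E)$ denote the bundle of one-dimensional quotients of the fibers of $E$, with projection $\pi$ and universal quotient $\pi^*E\to\mathcal O(1)$. Recall that
\begin{equation}\label{eq:proj}
R^i\pi_*\mathcal O(j)=0\ \ (i>0,\ j>-r),\qquad \pi_*\mathcal O(j)=\begin{cases}S^jE& j\ge0,\\ 0& j<0,\end{cases}
\end{equation}
while $R^{r-1}\pi_*\mathcal O(-r)=\det E^\vee$. A quotient of length one is a point $x\in C$ with a one-dimensional quotient of the fiber $E_x$. Hence $\mathrm{Quot}_1=\mathbb P(E)$ and $N^{[\![1]\!]}=\pi^*N\otimes\mathcal O(1)$. With $\ell,k_i\in\{0,1\}$ the left side of \eqref{eq:main} is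
\[
H^*\Big(\mathbb P(E),\ \pi^*\big(L^{\ell}\otimes\textstyle\bigotimes_iM_i^{-k_i}\big)\otimes\mathcal O(\ell-k)\Big).
\]
If $m<r$, then $\ell-k\ge-m>-r$, and \eqref{eq:proj} leaves three nonzero cases: $H^*(\mathcal O_C)$ for $(\ell,k)=(0,0)$, $H^*(E\otimes L)$ for $(\ell,k)=(1,0)$, and $\operatorname{Ext}^*(M_i,L)$ for $(\ell,k)=(1,1)$ with $k_i=1$. For $\ell<k$ we get $0$. This is \eqref{eq:main} for $d=1$. If instead $m=r$, $\ell=0$ and all $k_i=1$, then the group in degree $r$ is $H^1(C,\det E^\vee\otimes\bigotimes_iM_i^\vee)$, which is nonzero when $\deg M_1$ is large, while the right side of \eqref{eq:main} vanishes. So the bound $m<r$ keeps the twists away from $\mathcal O(-r)$.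

\subsection{Several points}\label{ss:several}
Let $C^{(d)}=C^d/\mathfrak S_d$ be the symmetric product, $q\colon C^d\to C^{(d)}$ the quotient map and $\mathrm{pr}_a\colon C^d\to C$ the projections. The \emph{Quot--Chow morphism} $\pi\colon\mathrm{Quot}_d\to C^{(d)}$, recalled in Section~\ref{sec:generic}, sends $Q$ to its support counted with multiplicity. Over a divisor $x_1+\dots+x_d$ of distinct points the fiber of $\pi$ is $\prod_a\mathbb P(E_{x_a})$, and $N^{[\![d]\!]}$ restricts to $\bigoplus_aN_{x_a}\otimes\mathcal O_a(1)$. A summand of $\wedge^\ell L^{[\![d]\!]}$ chooses a set $A$ of $\ell$ points and puts $\mathcal O(1)$ at each of them; the duals of the $\wedge^{k_i}M_i^{[\![d]\!]}$ put $k$ copies of $\mathcal O(-1)$ at the points, at most $m$ at each. By \eqref{eq:proj} a summand contributes only if no total twist is negative, that is, if the copies of $\mathcal O(-1)$ sit at the points of a subset $B\subset A$, one at each. So each point is of one of the three kinds met for $d=1$: it lies in $B$ and carries $M_i^\vee\otimes L$, or in $A\setminus B$ and carries $E\otimes L$, or outside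 $A$ and carries $\mathcal O$. Exchanging two points of $B$ that carry the same $M_i$ costs a sign from $\wedge^{k_i}$ and a sign from $\wedge^\ell$, exchanging two points of $A\setminus B$ costs one sign, and exchanging two points outside $A$ costs none. This is why one expects the three factors $S^{k_i}$, $\wedge^{\ell-k}$, $S^{d-\ell}$ in \eqref{eq:main}.

To make this precise it is convenient to combine the $M_i$ into one bundle. Let $L$ be a line bundle and $M$ a vector bundle of rank $s\ge0$ on $C$, let $0\le\ell\le d$, $k\ge0$, $n=\ell-k$, and put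
\[
\mathcal F=\big(\wedge^kM^{[\![d]\!]}\big)^\vee\otimes\wedge^\ell L^{[\![d]\!]}.
\]
For bundles $N_a$ and a multi-index $\beta$, write $[\wedge^k(\bigoplus_aN_a)]_\beta\cong\bigotimes_a\wedge^{\beta_a}N_a$ for the part of $\wedge^k(\bigoplus_aN_a)$ of degree $\beta_a$ in $N_a$. Define an $\mathfrak S_d$-equivariant bundle on $C^d$ by $\mathcal G=\bigoplus_{A,B}\mathcal G_{A,B}$, the sum over $B\subset A\subset\{1,\dots,d\}$ with $|A|=\ell$ and $|B|=k$, where
\begin{equation}\label{eq:G}
\mathcal G_{A,B}=\Big[\wedge^k\Big(\bigoplus_{a\in B}\mathrm{pr}_a^*M^\vee\Big)\Big]_{(1,\dots,1)}\otimes\det\Big(\bigoplus_{a\in A}\mathrm{pr}_a^*L\Big)\otimes\bigotimes_{a\in A\setminus B}\mathrm{pr}_a^*E .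
\end{equation}
The exterior powers record the signs in the action of $\mathfrak S_d$. If $\ell<k$, then $\mathcal G=0$. Finally put $\overline{\mathcal G}=(q_*\mathcal G)^{\mathfrak S_d}$, a coherent sheaf on $C^{(d)}$.

The argument above identifies $R\pi_*\mathcal F$ with $\overline{\mathcal G}$ only where the points are distinct. The complement $\Delta\subset C^{(d)}$, the \emph{discriminant}, is a divisor for $d\ge2$. Two sheaves that agree off a divisor may differ along it, and higher direct images may be supported on it; Section~\ref{ss:two} contains a line bundle on $\mathrm{Quot}_2$ for which the naive extension across $\Delta$ is wrong. The content of this paper is that for $\mathcal F$ it is right.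

\subsection{Results}

\begin{theorem}\label{thm:direct}
Assume that $s<r$, or that $\ell=d$ and $s\le r$. Then $R^i\pi_*\mathcal F=0$ for $i>0$ and $\pi_*\mathcal F\cong\overline{\mathcal G}$, equivariantly for $\operatorname{Aut}(M)$. Consequently, $\operatorname{Aut}(M)$-equivariantly,
\[
\operatorname{Ext}^*\big(\wedge^kM^{[\![d]\!]},\wedge^\ell L^{[\![d]\!]}\big)\cong S^k\operatorname{Ext}^*(M,L)\otimes\wedge^{\ell-k}H^*(E\otimes L)\otimes S^{d-\ell}H^*(\mathcal O_C).
\]
\end{theorem}

Applying this to $M=\bigoplus_iM_i$ and decomposing under the torus that scales the summands gives the conjectured formula.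

\begin{theorem}\label{thm:conj}
Let $L,M_1,\dots,M_m$ be line bundles on $C$ with $0\le m<r$, and let $0\le\ell\le d$ and $0\le k_i\le d$. Then \eqref{eq:main} holds.
\end{theorem}

For a partition $\lambda=(\lambda_1\ge\lambda_2\ge\cdots)$ let $\lambda'$ be the transposed partition and $\mathbb S_\lambda$ the Schur functor, taken with Koszul signs on graded vector spaces (see Section~\ref{sec:ext}).

\begin{theorem}\label{thm:ext}
Let $L$ be a line bundle, let $M_1,\dots,M_m$ be vector bundles on $C$, and let $0\le\ell\le d$.
\begin{enumerate}
\item[(a)] Formula \eqref{eq:main} holds for all $k_i\ge0$ if $\sum_i\operatorname{rk}M_i<r$, and also if $\sum_i\operatorname{rk}M_i\le r$ and $\ell=d$.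
\item[(b)] Let $\lambda^{(1)},\dots,\lambda^{(m)}$ be partitions with $\sum_i\lambda^{(i)}_1\operatorname{rk}M_i<r$ (or $\le r$ if $\ell=d$), and let $k=\sum_i|\lambda^{(i)}|$. Then
\begin{multline*}
\operatorname{Ext}^*\Big(\bigotimes_i\mathbb S_{\lambda^{(i)}}M_i^{[\![d]\!]},\ \wedge^\ell L^{[\![d]\!]}\Big)\\
\cong\bigotimes_i\mathbb S_{\lambda^{(i)\prime}}\operatorname{Ext}^*(M_i,L)\otimes\wedge^{\ell-k}H^*(E\otimes L)\otimes S^{d-\ell}H^*(\mathcal O_C).
\end{multline*}
\end{enumerate}
\end{theorem}

Since $\mathbb S_{(j)}=S^j$ and $\mathbb S_{(1^j)}=\wedge^j$, part (b) gives (a) for $\lambda^{(i)}=(1^{k_i})$, and for $\lambda=(k)$ it pairs $S^kM^{[\![d]\!]}$ with $\wedge^k\operatorname{Ext}^*(M,L)$.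

\begin{theorem}\label{thm:sharp}
The bounds are sharp for all $C$, $E$ and $d\ge1$. With $m=r$ line bundles, \eqref{eq:main} fails for suitable $M_i,k_i$ and $\ell=0$. With $m=r+1$ line bundles, it fails for suitable $M_i,k_i$ and $\ell=d$. For fixed $C$, $E$, $d\ge1$ and $m$, formula \eqref{eq:main} holds for all line bundles $L,M_i$ and all $k_i,\ell$ if and only if $m<r$.
\end{theorem}

\subsection{Plan of the proof}
Section~\ref{sec:generic} constructs a canonical isomorphism $\varphi$ off $\Delta$ and shows that it suffices to extend it locally on $C^{(d)}$. Locally, $C$ can be replaced by the affine line with trivial bundles (Section~\ref{sec:etale}). There $\mathrm{Quot}_d$ is the quotient by $\mathrm{GL}_d$ of an open subset $\mathbb V^s$ of a vector space $\mathbb V$ of matrices; Section~\ref{sec:model} describes this model and works out the case of two points. Section~\ref{sec:unstable} shows that $\mathbb V^s$ may be replaced by the affine space $\mathbb V$, which kills higher cohomology; this is where $s<r$ is used. Section~\ref{sec:chevalley} computes the resulting equivariant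 maps on $\mathfrak{gl}_d$ by restriction to diagonal matrices; this is where it matters that $L$ is a line bundle entering through a single exterior power. Section~\ref{sec:line} matches the result with $\varphi$. The extension groups are computed in Section~\ref{sec:ext}, and Section~\ref{sec:sharp} proves sharpness.

\section{The Quot--Chow morphism and the locus of distinct points}\label{sec:generic}

In this section $C$ may also be an open subset of a smooth projective curve, because we shall localize. For a test scheme $Z$ write $C_Z=C\times Z$. A $Z$-point of $C^{(d)}$ is a closed subscheme $D\subset C_Z$ that is finite and flat of degree $d$ over $Z$; it is an effective Cartier divisor, and $q$ sends sections $x_1,\dots,x_d$ of $C_Z\to Z$ to the divisor $\sum_ax_a$. A $Z$-point of $\mathrm{Quot}_d$ is a quotient $E_Z\to Q$ with $Q$ flat over $Z$, with support finite over $Z$ and fibers of length $d$.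

Recall that the $0$-th Fitting ideal $\operatorname{Fit}(Q)$ of a coherent sheaf with local presentation $\mathcal O^{a}\to\mathcal O^{b}\to Q\to0$ is generated by the $b\times b$ minors of the first map. It does not depend on the presentation, and it commutes with pullback.

\begin{lemma}\label{lem:fit}
Let $E_Z\to Q$ be a $Z$-point of $\mathrm{Quot}_d$. Then $\operatorname{Fit}(Q)$ defines a $Z$-point $D(Q)$ of $C^{(d)}$ with the same support as $Q$, and $\operatorname{Fit}(Q)$ annihilates $Q$.
\end{lemma}

\begin{proof}
Let $\mathcal K$ be the kernel. As $Q$ is flat over $Z$, so is $\mathcal K$, and its fibers over points of $Z$ are subsheaves of full rank of $E$, hence locally free of rank $r$. So $\mathcal K$ is locally free of rank $r$, and in local frames $\mathcal K\to E_Z$ is a square matrix $\kappa$ with $\operatorname{Fit}(Q)=(\det\kappa)$. On a fiber, over the discrete valuation ring at a point $x$ with uniformizer $u$, the matrix $\kappa$ is equivalent to $\operatorname{diag}(u^{a_1},\dots,u^{a_r})$, so $\operatorname{ord}_x\det\kappa=\sum_ia_i$ is the length of $Q$ at $x$. Thus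 $\det\kappa$ is a nonzerodivisor on each fiber and cuts out a divisor that is flat over $Z$, of degree $d$, with the support of $Q$. The identity $\kappa\cdot\operatorname{adj}(\kappa)=\det\kappa$ shows that $\det\kappa$ annihilates $Q$.
\end{proof}

The map $Q\mapsto D(Q)$ is the Quot--Chow morphism $\pi$. It is projective: for projective $C$ because $\mathrm{Quot}_d$ is projective, and for an open subset $C'\subset C$ because $\mathrm{Quot}_d(E|_{C'})=\pi^{-1}(C'^{(d)})$. Put
\[
C^{(d)}_\circ=C^{(d)}\setminus\Delta,\qquad C^d_\circ=q^{-1}(C^{(d)}_\circ),\qquad \mathcal P=\mathrm{Quot}_d\times_{C^{(d)}}C^d_\circ\xrightarrow{\ p\ }C^d_\circ .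
\]
The map $C^d_\circ\to C^{(d)}_\circ$ is an \'etale Galois cover with group $\mathfrak S_d$. We pass to it because there the points of the support can be numbered.

\begin{lemma}\label{lem:generic}
The scheme $\mathcal P$ is the fiber product over $C^d_\circ$ of the bundles $\mathbb P(\mathrm{pr}_a^*E)$, and $N^{[\![d]\!]}|_{\mathcal P}=\bigoplus_a\mathcal O_a(1)\otimes\mathrm{pr}_a^*N$, equivariantly for $\mathfrak S_d$. Under the hypothesis of Theorem~\ref{thm:direct}, $R^i\pi_*\mathcal F$ vanishes on $C^{(d)}_\circ$ for $i>0$, and there is a canonical $\operatorname{Aut}(M)$-equivariant isomorphism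
\[
\varphi\colon\pi_*\mathcal F|_{C^{(d)}_\circ}\longrightarrow\overline{\mathcal G}|_{C^{(d)}_\circ}.
\]
\end{lemma}

\begin{proof}
A $Z$-point of $\mathcal P$ is a quotient $Q$ with pairwise disjoint sections $x_a$ such that $D(Q)=\sum_ax_a$. By Lemma~\ref{lem:fit}, $Q$ is a module on $\bigsqcup_ax_a(Z)$, so $Q=\bigoplus_aQ_a$ with $Q_a$ a coherent sheaf on $x_a(Z)\cong Z$ that is flat, hence locally free. Its rank is the multiplicity of $x_a$ in the Fitting divisor, which is $1$. Conversely, let line bundle quotients $x_a^*E\to Q_a$ be given. Near $x_a(Z)$ choose an equation $u$ of $x_a$ and a frame $e_1,\dots,e_r$ of $E_Z$ with $e_2,\dots,e_r$ mapping to $0$ in $Q_a$; the kernel of $E_Z\to Q_a$ has the frame $ue_1,e_2,\dots,e_r$, so the Fitting divisor of $\bigoplus_aQ_a$ is $\sum_ax_a$. This proves the first sentence.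

Expanding the exterior powers gives
\begin{equation}\label{eq:FP}
\mathcal F|_{\mathcal P}=\bigoplus_{A,\beta}\Big[\wedge^k\Big(\bigoplus_a\mathrm{pr}_a^*M^\vee\Big)\Big]_\beta\otimes\det\Big(\bigoplus_{a\in A}\mathrm{pr}_a^*L\Big)\otimes\bigotimes_a\mathcal O_a\big(1_A(a)-\beta_a\big),
\end{equation}
with $|A|=\ell$, $\beta\in\{0,\dots,s\}^d$, $\sum_a\beta_a=k$, and $1_A$ the indicator function of $A$. The exponents $1_A(a)-\beta_a$ are at least $-s$, and at least $1-s$ if $\ell=d$, since then $1_A\equiv1$. In both cases of the hypothesis they are greater than $-r$. By \eqref{eq:proj} and the K\"unneth formula, $R^ip_*(\mathcal F|_{\mathcal P})=0$ for $i>0$, and $p_*$ kills each summand with a negative exponent. The remaining summands have $\beta\le1_A$, that is, $\beta=1_B$ with $B\subset A$ and $|B|=k$; their exponents are $1$ on $A\setminus B$ and $0$ elsewhere. As $p_*\bigotimes_{a\in A\setminus B}\mathcal O_a(1)=\bigotimes_{a\in A\setminus B}\mathrm{pr}_a^*E$, we obtain $p_*(\mathcal F|_{\mathcal P})=\mathcal G|_{C^d_\circ}$, equivariantly for $\mathfrak S_d$ and $\operatorname{Aut}(M)$.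 By flat base change, $R^ip_*(\mathcal F|_{\mathcal P})=q^*R^i\pi_*\mathcal F$ over $C^d_\circ$, and a quasi-coherent sheaf $\mathcal A$ on $C^{(d)}_\circ$ is recovered as $(q_*q^*\mathcal A)^{\mathfrak S_d}$.
\end{proof}

For an open set $\mathcal D\subset C^{(d)}$ consider the statement
\begin{quote}
$(\ast)_{\mathcal D}$: on $\mathcal D$, $R^i\pi_*\mathcal F=0$ for $i>0$, and $\varphi$ extends to an isomorphism $\pi_*\mathcal F\cong\overline{\mathcal G}$.
\end{quote}
The local models used below depend on choices that are neither compatible on overlaps nor preserved by $\operatorname{Aut}(M)$. Requiring the local isomorphisms to extend $\varphi$ removes both problems.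

\begin{lemma}\label{lem:glue}
If $(\ast)_{\mathcal D}$ holds for the members $\mathcal D$ of an open cover of $C^{(d)}$, then it holds for $C^{(d)}$, and the extension of $\varphi$ is $\operatorname{Aut}(M)$-equivariant.
\end{lemma}

\begin{proof}
The sheaf $\mathcal G$ is locally free on the integral scheme $C^d$ and $q$ is surjective, so $q_*\mathcal G$ and its subsheaf $\overline{\mathcal G}$ are torsion-free. Two morphisms from a coherent sheaf to $\overline{\mathcal G}$ that agree off $\Delta$ are equal, because the image of their difference is a subsheaf supported on $\Delta$, hence torsion, hence zero. So the local extensions agree on overlaps and glue to $\tilde\varphi$. For $g\in\operatorname{Aut}(M)$ the morphisms $g\tilde\varphi$ and $\tilde\varphi g$ agree off $\Delta$, so they are equal.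
\end{proof}

\section{The affine line and the matrix model}\label{sec:model}

\subsection{Rational modules}
A possibly infinite-dimensional representation of an affine algebraic group $\Gamma$ is \emph{rational} if it is a union of finite-dimensional algebraic representations; equivalently, it is a comodule over $\mathcal O(\Gamma)$. The group $\Gamma$ is \emph{linearly reductive} if taking invariants is exact on rational modules; this holds for products of general linear groups, in particular for tori. A rational $\mathbb G_m$-module is the direct sum of its weight spaces, on which $z$ acts by $z^j$. On functions, $\Gamma$ acts by $(g\sigma)(x)=\sigma(g^{-1}x)$; thus $\mathcal O(V)=S^\bullet(V^\vee)$ for a finite-dimensional module $V$, and $(\mathcal O(X)\otimes\rho)^\Gamma=\operatorname{Mor}(X,\rho)^\Gamma$ is the space of equivariant morphisms to a finite-dimensional module $\rho$. For a closed subset $\Sigma\subset X$, let $H^i_\Sigma(X,-)$ be the derived functors of sections supported in $\Sigma$. They fit into the long exact sequence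
\begin{equation}\label{eq:les}
\cdots\to H^i_\Sigma(X,\mathcal E)\to H^i(X,\mathcal E)\to H^i(X\setminus\Sigma,\mathcal E)\to H^{i+1}_\Sigma(X,\mathcal E)\to\cdots
\end{equation}

\begin{lemma}\label{lem:rational}
Let $\Gamma$ act on a separated scheme $X$ of finite type, let $\mathcal E$ be an equivariant quasi-coherent sheaf and $\Sigma\subset X$ a closed stable subset. Then $H^i_\Sigma(X,\mathcal E)$ and $H^i(X,\mathcal E)$ are rational modules, and \eqref{eq:les} and the long exact sequences of short exact sequences of equivariant sheaves consist of equivariant maps.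
\end{lemma}

\begin{proof}
Let $\sigma,\mathrm{pr}_2\colon\Gamma\times X\to X$ be the action and the projection. Since $\sigma^{-1}(\Sigma)=\Gamma\times\Sigma$, pullback by $\sigma$, the equivariant structure $\sigma^*\mathcal E\cong\mathrm{pr}_2^*\mathcal E$ and flat base change give a map
\[
H^i_\Sigma(X,\mathcal E)\to H^i_{\Gamma\times\Sigma}(\Gamma\times X,\mathrm{pr}_2^*\mathcal E)=\mathcal O(\Gamma)\otimes H^i_\Sigma(X,\mathcal E).
\]
After composing with the inversion of $\Gamma$ it is a comodule structure, by functoriality of pullback, and pullback along the flat map $\sigma$ is compatible with the long exact sequences. The case $\Sigma=X$ is ordinary cohomology.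
\end{proof}

\begin{lemma}\label{lem:torsor}
Let $\Gamma$ be linearly reductive, let $a\colon\tilde X\to X$ be a principal $\Gamma$-bundle over a separated scheme of finite type, and let $\mathcal E$ be quasi-coherent on $X$. Then pullback is an isomorphism $H^i(X,\mathcal E)\cong H^i(\tilde X,a^*\mathcal E)^\Gamma$.
\end{lemma}

\begin{proof}
The morphism $a$ is affine and $\mathcal E=(a_*a^*\mathcal E)^\Gamma$ by descent. The preimage of an affine open cover of $X$ is a $\Gamma$-stable affine open cover of $\tilde X$. Its \v{C}ech complex for $a^*\mathcal E$ is a complex of rational modules whose invariants form the \v{C}ech complex for $\mathcal E$, and invariants commute with cohomology.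
\end{proof}

\subsection{The model}\label{ss:model}
Fix vector spaces $W$ and $M_0$ of dimensions $r$ and $s$. By \emph{the model} we mean
\[
C=\mathbb A^1=\operatorname{Spec}\mathbb C[t],\qquad E=W\otimes\mathcal O,\qquad L=\mathcal O,\qquad M=M_0\otimes\mathcal O .
\]
A quotient of $W\otimes\mathbb C[t]$ of length $d$ is a $d$-dimensional vector space with an operator, multiplication by $t$, and a linear map from $W$ whose image generates it under the operator. Choosing a basis turns this into matrices. Let $G=\mathrm{GL}_d$, with standard module $\mathrm{St}=\mathbb C^d$, diagonal torus $T$ with normalizer $N(T)$, and Lie algebras $\mathfrak t\subset\mathfrak g$; let $\mathfrak S_d\subset N(T)$ be the permutation matrices. Put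
\[
\mathbb V=\mathfrak g\times\operatorname{Hom}(W,\mathbb C^d),\qquad g(X,v)=(gXg^{-1},gv),
\]
\[
\mathbb V^s=\{(X,v):\mathbb C[X]\cdot\operatorname{im}v=\mathbb C^d\},
\]
and write $v=(v_1,\dots,v_d)$ with $v_a\in W^\vee$. We call the points of $\mathbb V^s$ \emph{stable}. Over a base $Z$, a quotient $Q$ of $W\otimes\mathcal O_Z[t]$ together with a frame $\mathrm{pr}_*Q\cong\mathcal O_Z^d$ gives a $Z$-point $(X,v)$ of $\mathbb V$; conversely, $(X,v)$ gives a map $W\otimes\mathcal O_Z[t]\to\mathcal O_Z^d$, $w\,t^j\mapsto X^jv(w)$, which by Nakayama's lemma is surjective if and only if $(X,v)$ is a $Z$-point of $\mathbb V^s$. So $\mathbb V^s\to\mathrm{Quot}_d$ is the frame bundle of $\mathcal O^{[\![d]\!]}$, a principal $G$-bundle with $\mathcal O^{[\![d]\!]}=\mathbb V^s\times^G\mathrm{St}$. In particular $\mathrm{Quot}_d$ is smooth and irreducible of dimension $rd$ in the model. Since $Q=\operatorname{coker}(t-X)$, the divisor $D(Q)$ is cut out by the characteristic polynomial of $X$, and $q$ is the quotient map $\mathfrak t\to\mathfrak t/\mathfrak S_d=(\mathbb A^1)^{(d)}$. The bundle $\mathcal F$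 is associated to the $G$-module
\[
\rho=\wedge^k(\mathrm{St}\otimes M_0)^\vee\otimes\wedge^\ell\mathrm{St},
\]
and Lemma~\ref{lem:torsor} gives
\begin{equation}\label{eq:inv}
H^i(\mathrm{Quot}_d,\mathcal F)=\big(H^i(\mathbb V^s,\mathcal O)\otimes\rho\big)^G .
\end{equation}

\subsection{Two points}\label{ss:two}
Take $d=\ell=2$ and $k=0$ in the model, so $\mathcal F=\det\mathcal O^{[\![2]\!]}$ and $\mathcal G=\mathcal O_{\mathfrak t}\otimes W\otimes W\otimes\mathrm{sgn}$. We show by hand that $\varphi$ extends to an isomorphism. A section of $\mathcal F$ is a function $\sigma$ on $\mathbb V^s$ with $\sigma(g(X,v))=\det(g)\,\sigma(X,v)$.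

\emph{First step: extend $\sigma$ to $\mathbb V$.} A pair $(X,v)$ is unstable if and only if $\operatorname{im}v$ lies in an $X$-stable line. For each line in $\mathbb C^2$ such pairs form a vector space of dimension $3+r$, so the unstable locus has dimension at most $r+4$ in a space of dimension $2r+4$. Its codimension is at least $r\ge2$, and $\sigma$ is a polynomial on $\mathbb V$.

\emph{Second step: restrict to diagonal matrices.} Let $\bar\sigma(x;v_1,v_2)=\sigma(\operatorname{diag}(x_1,x_2),v)$. An element $\operatorname{diag}(z_1,z_2)\in T$ fixes $X$ and scales $v_a$ by $z_a$, so $\bar\sigma$ is linear in $v_1$ and in $v_2$; it lies in $\mathbb C[x_1,x_2]\otimes W\otimes W$. The transposition matrix has determinant $-1$, so $\bar\sigma$ changes sign when both $x_1,x_2$ and the two factors $W$ are exchanged. Hence $\bar\sigma$ lies in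
\[
\Gamma(\overline{\mathcal G})=\mathbb C[x]^{\mathfrak S_2}\otimes\wedge^2W\ \oplus\ (x_1-x_2)\,\mathbb C[x]^{\mathfrak S_2}\otimes S^2W .
\]
For $x_1\ne x_2$, the value $\bar\sigma(x;-)$ is the restriction of $\sigma$ to the fiber $\mathbb P(W)\times\mathbb P(W)$, a section of $\mathcal O(1,1)$; so $\sigma\mapsto\bar\sigma$ extends $\varphi$. It is injective, because diagonalizable matrices are dense. For surjectivity, take $w,w'\in W$ and identify $\wedge^2\mathbb C^2=\mathbb C$. The section $v(w)\wedge v(w')$ restricts to $v_1(w)v_2(w')-v_2(w)v_1(w')$, that is, to $w\otimes w'-w'\otimes w$. Since $v(w)\wedge Xv(w')=x_2v_1(w)v_2(w')-x_1v_2(w)v_1(w')$ for diagonal $X$, the section $v(w)\wedge Xv(w')+v(w')\wedge Xv(w)$ restricts to $(x_2-x_1)(w\otimes w'+w'\otimes w)$. Multiplying by polynomials in $\operatorname{tr}X$ and $\det X$ we obtain all of $\Gamma(\overline{\mathcal G})$.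

The sign works in our favor here: the elements of $S^2W$ extend across $\Delta$ only after multiplication by $x_1-x_2$, and anti-invariance supplies that factor. For $(\det\mathcal O^{[\![2]\!]})^{\otimes2}$ this fails. The same two steps embed its sections into $(\mathbb C[x]\otimes S^2W\otimes S^2W)^{\mathfrak S_2}$, which contains the function $v_1(w)^2v_2(w)^2$ for $0\ne w\in W$. If this were $\bar\sigma$, then $\sigma(0,v)=v_1(w)^2v_2(w)^2$ would be invariant under $\mathrm{SL}_2$, which is false since $\mathrm{SL}_2$ moves the vector $v(w)=(1,1)$ to $(1,0)$.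

The next two sections carry out the two steps in general. The first must also control higher cohomology, which the example left aside; the second must produce equivariant maps without explicit formulas.

\section{Removing the unstable locus}\label{sec:unstable}

The space $\mathbb V$ is affine, so we would like to replace $\mathbb V^s$ by $\mathbb V$ in \eqref{eq:inv}. By \eqref{eq:les} the error is cohomology with supports in the unstable locus. For $d=1$ we have $\mathbb V^s=\mathbb C\times(W^\vee\setminus0)$, and the cohomology of $\mathcal O$ on $W^\vee$ with supports at $0$ is spanned by the Laurent monomials with all exponents negative. These have degree at most $-r$, which is the reason for the bound $j>-r$ in \eqref{eq:proj}. In general we cut the unstable locus into smooth strata and find for each a one-parameter subgroup that plays the role of the degree. For $1\le e\le d$ let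
\[
\gamma_e(z)=\operatorname{diag}(1,\dots,1,z^{-1},\dots,z^{-1})\qquad(e\text{ entries }z^{-1}).
\]

\begin{proposition}\label{prop:A}
Let $\rho$ be a finite-dimensional rational $G$-module such that for each $1\le e\le d$ all $\gamma_e$-weights of $\rho$ are less than $re$. Then $(\mathcal O(\mathbb V)\otimes\rho)^G\to(\mathcal O(\mathbb V^s)\otimes\rho)^G$ is bijective, and $(H^i(\mathbb V^s,\mathcal O)\otimes\rho)^G=0$ for $i>0$.
\end{proposition}

For $d=1$ and the character $z^j$, whose associated bundle is $\mathcal O(j)$, the $\gamma_1$-weight is $-j$ and the hypothesis reads $j>-r$; so it cannot be weakened in this case.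

\begin{proof}
\emph{Step 1: strata.} Let $\Sigma_e$ be the set of $(X,v)$ with $\dim\mathbb C[X]\operatorname{im}v=d-e$, and $\mathbb V_{\le e}=\bigcup_{e'\le e}\Sigma_{e'}$. By the Cayley--Hamilton theorem this dimension is the rank of $(v,Xv,\dots,X^{d-1}v)$, so $\mathbb V_{\le e}$ is open and $\Sigma_e$ is closed in it. Also $\mathbb V_{\le0}=\mathbb V^s$ and $\mathbb V_{\le d}=\mathbb V$. By Lemma~\ref{lem:rational} we may apply the exact functor $(-\otimes\rho)^G$ to \eqref{eq:les} for $\Sigma_e\subset\mathbb V_{\le e}$. If
\begin{equation}\label{eq:loc}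
\big(H^i_{\Sigma_e}(\mathbb V_{\le e},\mathcal O)\otimes\rho\big)^G=0\quad\text{for all }i\text{ and all }e\ge1,
\end{equation}
then $(H^i(\mathbb V,\mathcal O)\otimes\rho)^G\cong(H^i(\mathbb V^s,\mathcal O)\otimes\rho)^G$ for all $i$, which is the claim because $\mathbb V$ is affine. Fix $e\ge1$ and write $\gamma=\gamma_e$, $\Sigma=\Sigma_e$; ``weight'' means $\gamma$-weight.

\emph{Step 2: $\Sigma$ is smooth and fibers over a Grassmannian.} A point of $\Sigma$ determines the subspace generated by $v$. Let $\tilde\Sigma$ be the scheme of triples $(K,X,v)\in\operatorname{Gr}(d-e,\mathbb C^d)\times\mathbb V$ with $XK\subset K$ and $\operatorname{im}v\subset K$. It is a vector bundle over the Grassmannian, hence smooth, and it is proper over $\mathbb V$. Let $\tilde\Sigma^\circ$ be its part over $\mathbb V_{\le e}$. There $K$ contains $\mathbb C[X]\operatorname{im}v$, which has dimension at least $d-e$, so the two are equal. Thus $\tilde\Sigma^\circ\to\mathbb V_{\le e}$ is injective with image $\Sigma$. A tangent vector at $(K,X,v)$ that maps to $0$ in $\mathbb V$ is a first-order deformation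 $(1+\epsilon\tilde\theta)K$ of $K$, with class $\theta\in\operatorname{Hom}(K,\mathbb C^d/K)$, that is $X$-stable and contains $\operatorname{im}v$. Comparing coefficients of $\epsilon$ gives $\theta X=\bar X\theta$ and $\theta v=0$, where $\bar X$ is induced by $X$ on $\mathbb C^d/K$. So $\ker\theta$ is $X$-stable and contains $\operatorname{im}v$, and $\theta=0$. A proper morphism that is injective on points and on tangent spaces is a closed immersion, so $\Sigma\cong\tilde\Sigma^\circ$ is smooth.

Let $K_0$ be spanned by the first $d-e$ basis vectors and $K_1$ by the last $e$; they have weights $0$ and $-1$. Let $P$ be the stabilizer of $K_0$, with Lie algebra $\mathfrak p$. Then $P=U\rtimes G_0$, where $G_0=\mathrm{GL}(K_0)\times\mathrm{GL}(K_1)$ contains $\gamma$ and $U=1+\operatorname{Hom}(K_1,K_0)$. As $\tilde\Sigma^\circ$ maps equivariantly to $G/P$, we have $\Sigma=G\times^P\mathcal Y$ with $\mathcal Y$ the fiber over $K_0$: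
\[
\mathcal Y=\{(X,v)\in\mathfrak p\times\operatorname{Hom}(W,K_0):\operatorname{im}v\text{ generates }K_0\text{ under }X\}.
\]
The condition involves only $X|_{K_0}$ and $v$, so $\mathcal Y=\mathcal Y'\times\operatorname{Hom}(K_1,K_0)$ with $\mathcal Y'$ open in $\operatorname{End}(K_0)\times\operatorname{End}(K_1)\times\operatorname{Hom}(W,K_0)$. The group $\gamma$ acts trivially on $\mathcal Y'$ and with weight $+1$ on $\operatorname{Hom}(K_1,K_0)$. Hence functions on $\operatorname{Hom}(K_1,K_0)$, and on $U$ with the conjugation action, have weights $\le0$.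

\emph{Step 3: the normal bundle.} Let $\mathcal N$ be the normal bundle of $\Sigma$. Put
\[
\mathsf N'=\mathfrak g/\mathfrak p=\operatorname{Hom}(K_0,\mathbb C^d/K_0),\qquad\mathsf N=\mathsf N'\oplus\operatorname{Hom}(W,\mathbb C^d/K_0).
\]
Since $\mathcal Y$ is open in $\mathfrak p\times\operatorname{Hom}(W,K_0)$, the normal bundle of $\mathcal Y$ in $\mathbb V$ is $\mathsf N\otimes\mathcal O_{\mathcal Y}$; since $\mathcal Y$ is a fiber of $\Sigma\to G/P$, its normal bundle in $\Sigma$ is $\mathsf N'\otimes\mathcal O_{\mathcal Y}$. So there is a $P$-equivariant exact sequence of bundles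
\begin{equation}\label{eq:normal}
0\to\mathsf N'\otimes\mathcal O_{\mathcal Y}\to\mathsf N\otimes\mathcal O_{\mathcal Y}\to\mathcal N|_{\mathcal Y}\to0,
\end{equation}
whose first map is $\theta\mapsto(\theta X-\bar X\theta,\theta v)$, the class of the tangent vector $([\xi,X],\xi v)$ to the orbit. Both $\mathsf N'$ and $\mathsf N$ are purely of weight $-1$, and $\operatorname{rk}\mathcal N=\dim\mathsf N-\dim\mathsf N'=re$.

\emph{Step 4: filtering by pole order.} Let $I$ be the ideal sheaf of $\Sigma$ in $\mathbb V_{\le e}$. Recall two facts. The local cohomology sheaves are $\mathcal H^i_\Sigma(\mathcal O)=\varinjlim_j\mathcal Ext^i(\mathcal O/I^j,\mathcal O)$. For a vector bundle $\mathcal B$ on a smooth closed subvariety of codimension $c$ of a smooth variety, $\mathcal Ext^i(\mathcal B,\mathcal O)$ vanishes for $i\ne c$ and is $\mathcal B^\vee\otimes\det\mathcal N$ for $i=c$. Here $c=re$ and $I^j/I^{j+1}=S^j\mathcal N^\vee$. By induction on $j$, the sequences $0\to I^j/I^{j+1}\to\mathcal O/I^{j+1}\to\mathcal O/I^j\to0$ show that $\mathcal Ext^i(\mathcal O/I^j,\mathcal O)=0$ for $i\ne re$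 and give equivariant exact sequences
\[
0\to\mathcal Ext^{re}(\mathcal O/I^j,\mathcal O)\to\mathcal Ext^{re}(\mathcal O/I^{j+1},\mathcal O)\to S^j\mathcal N\otimes\det\mathcal N\to0 .
\]
So only $\mathcal H^{re}_\Sigma(\mathcal O)$ is nonzero, and $H^i_\Sigma(\mathbb V_{\le e},\mathcal O)=H^{i-re}(\mathbb V_{\le e},\mathcal H^{re}_\Sigma(\mathcal O))$; this identification commutes with flat pullback, so it is equivariant. Cohomology on a noetherian space and invariants commute with filtered colimits. Hence \eqref{eq:loc} follows from
\begin{equation}\label{eq:van}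
H^b(\Sigma,\mathcal E)^G=0\quad\text{for all }b,j\ge0,\qquad\text{where }\mathcal E=S^j\mathcal N\otimes\det\mathcal N\otimes\rho .
\end{equation}

\emph{Step 5: all weights of $H^b(\mathcal Y,\mathcal E)$ are negative.} Cover $\mathcal Y'$ by finitely many affine open sets and pull the cover back to $\mathcal Y$. It is $\gamma$-stable, so it suffices to bound the weights of the terms of the \v{C}ech complex, that is, of $\Gamma(\mathcal U,\mathcal E)$ for $\mathcal U=\mathcal U'\times\operatorname{Hom}(K_1,K_0)$ with $\mathcal U'\subset\mathcal Y'$ affine open. By \eqref{eq:normal}, $S^j\mathcal N|_{\mathcal Y}$ is a quotient of $S^j\mathsf N\otimes\mathcal O_{\mathcal Y}$, and $\det\mathcal N|_{\mathcal Y}=\det\mathsf N\otimes(\det\mathsf N')^{-1}\otimes\mathcal O_{\mathcal Y}$. As $\mathcal U$ is affine, $\Gamma(\mathcal U,\mathcal E)$ is a quotient of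
\[
\mathcal O(\mathcal U)\otimes S^j\mathsf N\otimes\big(\det\mathsf N\otimes(\det\mathsf N')^{-1}\big)\otimes\rho .
\]
The four factors have weights $\le0$, $-j$, $-re$ and $<re$. This is the only place where the hypothesis on $\rho$ is used.

\emph{Step 6: from $\mathcal Y$ to $\Sigma$.} A module with negative weights has no invariants under a group containing $\gamma$. But $P$ is not linearly reductive in general, so Lemma~\ref{lem:torsor} does not apply to $G\times\mathcal Y\to\Sigma$. We resolve $\mathcal E$ by sheaves for which $P$ is replaced by $G_0$. For $a\ge0$ let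
\[
\epsilon_a\colon\Sigma^{[a]}=G\times^P\big((P/G_0)^{a+1}\times\mathcal Y\big)\longrightarrow\Sigma .
\]
The fibers of $\epsilon_0$ are copies of the affine space $P/G_0\cong U$, and $\epsilon_0$ is locally a product, so it is affine and faithfully flat; $\Sigma^{[a]}$ is the $(a+1)$-fold fiber product of $\Sigma^{[0]}$ over $\Sigma$. By faithfully flat descent, the complex $0\to\mathcal E\to\mathcal C^0\to\mathcal C^1\to\cdots$ with $\mathcal C^a=\epsilon_{a*}\epsilon_a^*\mathcal E$ and alternating sums of pullbacks as differentials is exact, and it is $G$-equivariant. Using the first factor $P/G_0$ we get $\Sigma^{[a]}=G\times^{G_0}(U^a\times\mathcal Y)$, with $G_0$ acting on $U$ by conjugation. By Lemma~\ref{lem:torsor} for $G_0$ and the K\"unneth formula,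
\[
H^b(\Sigma,\mathcal C^a)=\big(\mathcal O(G)\otimes\mathcal O(U)^{\otimes a}\otimes H^b(\mathcal Y,\mathcal E)\big)^{G_0},
\]
with $G$ acting on $\mathcal O(G)$ by left translation. Since $\mathcal O(G)^G=\mathbb C$, we find $H^b(\Sigma,\mathcal C^a)^G=(\mathcal O(U)^{\otimes a}\otimes H^b(\mathcal Y,\mathcal E))^{G_0}$, which is zero because all weights are negative by Steps 2 and 5. Let $\mathcal Z^a=\ker(\mathcal C^a\to\mathcal C^{a+1})$, so $\mathcal Z^0=\mathcal E$. The sequences $0\to\mathcal Z^a\to\mathcal C^a\to\mathcal Z^{a+1}\to0$ give $H^b(\Sigma,\mathcal Z^a)^G\cong H^{b-1}(\Sigma,\mathcal Z^{a+1})^G$ for all $b$. After $b+1$ steps we reach degree $-1$, which proves \eqref{eq:van}.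
\end{proof}

\begin{remark}
Step 6 can be phrased in terms of rational cohomology. For a rational $P$-module $\mathsf M$ with associated sheaf $\mathcal L(\mathsf M)$ on $G/P$, \cite[I.5.12 and I.4.5]{Jantzen} give $H^a(G/P,\mathcal L(\mathsf M))^G=H^a(P,\mathsf M)=H^a(U,\mathsf M)^{G_0}$, and the modules $\mathcal O(U)^{\otimes a}\otimes\mathsf M$ are the terms of the Hochschild complex computing $H^a(U,\mathsf M)$. Note also that $\Sigma_e$ has codimension $re\ge2$, so $\mathcal O(\mathbb V^s)=\mathcal O(\mathbb V)$; the hypothesis on weights matters only for $i>0$.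
\end{remark}

We return to the module $\rho$ of Section~\ref{ss:model} and put
\[
R=S^n(W\otimes\mathrm{St}^\vee)\otimes\rho=S^n(W\otimes\mathrm{St}^\vee)\otimes\wedge^k(\mathrm{St}\otimes M_0)^\vee\otimes\wedge^\ell\mathrm{St},
\]
with $R=0$ if $n=\ell-k<0$.

\begin{corollary}\label{cor:A}
In the model, under the hypothesis of Theorem~\ref{thm:direct}, $R^i\pi_*\mathcal F=0$ for $i>0$ and $\Gamma(\mathrm{Quot}_d,\mathcal F)=\operatorname{Mor}(\mathfrak g,R)^G$.
\end{corollary}

\begin{proof}
The module $(\mathrm{St}\otimes M_0)^\vee$ has $\gamma_e$-weights $0$ and $1$, the latter with multiplicity $es$, so $\wedge^k(\mathrm{St}\otimes M_0)^\vee$ has weights $\le es$. The module $\wedge^\ell\mathrm{St}$ has weights $\le0$, and the single weight $-e$ if $\ell=d$. So the weights of $\rho$ are $\le es<er$ if $s<r$, and $\le e(s-1)<er$ if $\ell=d$ and $s\le r$. By \eqref{eq:inv} and Proposition~\ref{prop:A}, $H^i(\mathrm{Quot}_d,\mathcal F)=0$ for $i>0$, which gives the vanishing since $\mathfrak t/\mathfrak S_d$ is affine, and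
\[
\Gamma(\mathrm{Quot}_d,\mathcal F)=\big(\mathcal O(\mathfrak g)\otimes S^\bullet(W\otimes\mathrm{St}^\vee)\otimes\rho\big)^G,
\]
as $\mathcal O(\operatorname{Hom}(W,\mathbb C^d))=S^\bullet(W\otimes\mathrm{St}^\vee)$. A scalar matrix $z$ acts trivially on $\mathcal O(\mathfrak g)$, by $z^{-j}$ on $S^j(W\otimes\mathrm{St}^\vee)$ and by $z^{\ell-k}$ on $\rho$. So invariants lie in degree $j=n$.
\end{proof}

\section{Restriction to diagonal matrices}\label{sec:chevalley}

Let $R$ be a finite-dimensional rational $G$-module and $\Phi\colon\mathfrak g\to R$ an equivariant morphism. Since $T$ fixes $\mathfrak t$ pointwise, $\Phi(\mathfrak t)\subset R^T$, and $\Phi|_{\mathfrak t}$ is equivariant for $\mathfrak S_d=N(T)/T$. For trivial $R$, restriction is a bijection onto the symmetric polynomials, because these are polynomials in the coefficients of the characteristic polynomial; this is Chevalley's restriction theorem for $\mathfrak{gl}_d$. We need it for modules with small weights. A $T$-weight is a vector $\mu=(\mu_1,\dots,\mu_d)\in\mathbb Z^d$. The following is a case of Broer's restriction theorem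 for small modules; we give a direct proof.

\begin{proposition}\label{prop:B}
Let $R$ be a finite-dimensional rational $G$-module all of whose weights have entries $\le1$. Then restriction $\operatorname{Mor}(\mathfrak g,R)^G\to\operatorname{Mor}(\mathfrak t,R^T)^{\mathfrak S_d}$ is bijective.
\end{proposition}

The module $R$ of Corollary~\ref{cor:A} satisfies the hypothesis: the weights of its first two factors have entries $\le0$, and those of $\wedge^\ell\mathrm{St}$ have entries $0$ or $1$. In the failing example of Section~\ref{ss:two} the module is $S^4(W\otimes\mathrm{St}^\vee)\otimes\det^2$, which has the weight $(2,-2)$.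

\begin{proof}
Injectivity holds because $G\cdot\mathfrak t$ is dense in $\mathfrak g$. Let $\psi\in\operatorname{Mor}(\mathfrak t,R^T)^{\mathfrak S_d}$. Let $\delta$ be the discriminant of the characteristic polynomial, $\mathfrak g^{rs}=\{\delta\ne0\}$ the matrices with distinct eigenvalues, and $\mathfrak t^{reg}=\mathfrak t\cap\mathfrak g^{rs}$. Conjugation $G\times\mathfrak t^{reg}\to\mathfrak g^{rs}$ is a principal $N(T)$-bundle, so $\Phi(gxg^{-1})=g\psi(x)$ defines an equivariant morphism $\Phi\colon\mathfrak g^{rs}\to R$. We must show that $\Phi$ has no pole along $\delta=0$; by density, the extension is then equivariant and restricts to $\psi$. For $d=1$ there is nothing to prove, so let $d\ge2$. It suffices to extend $\Phi$ up to codimension two. At a general point of $\delta=0$ just two eigenvalues collide, and this reduces the question to $\mathrm{GL}_2$.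

\emph{Reduction to a subgroup.} Let $G'=\mathrm{GL}_2\times\mathbb G_m^{d-2}\subset G$ be the block diagonal subgroup and write elements of its Lie algebra $\mathfrak g'$ as $y=(\mathsf b,x_3,\dots,x_d)$. Let $\mathfrak g'_\circ\subset\mathfrak g'$ be the open set where the $x_i$ are distinct and are not eigenvalues of $\mathsf b$. The map $\alpha\colon G\times\mathfrak g'_\circ\to\mathfrak g$, $(g,y)\mapsto gyg^{-1}$, is smooth. Indeed, by equivariance it suffices to look at a point $(1,y)$, where the differential is $(\xi,\eta)\mapsto[\xi,y]+\eta$. The off-block complement of $\mathfrak g'$ is the sum of the spaces of maps between two different blocks, and $\operatorname{ad}y$ is invertible on each because the two blocks of $y$ have no common eigenvalue. So the differential is surjective. Let $\Omega$ be the image of $\alpha$, an open set. It contains $\mathfrak g^{rs}$, and, by the decomposition into generalized eigenspaces, every matrix whose characteristic polynomial has exactly one multiple root, of multiplicity two.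

Write $\Phi=\delta^{-j}\Phi_1$ with $\Phi_1$ polynomial. Suppose that $\Phi|_{\mathfrak g'\cap\mathfrak g^{rs}}$ extends to $\mathfrak g'$. Then $\alpha^*\Phi(g,y)=g\Phi(y)$ extends to $G\times\mathfrak g'_\circ$, so $\alpha^*\Phi_1$ is divisible by $\alpha^*\delta^j$. For a faithfully flat ring map $A_1\to A_2$ and an ideal $J\subset A_1$ one has $JA_2\cap A_1=J$. Applied to the local rings of $\alpha$, this shows that $\Phi_1$ is divisible by $\delta^j$ on $\Omega$, so $\Phi$ extends to $\Omega$.

\emph{Extension to $\mathfrak g'$.} Let $T'=\{\operatorname{diag}(z,z,z_3,\dots,z_d)\}$ be the center of $G'$. The weights of the $G'$-module $R^{T'}$ have the form $(a,-a,0,\dots,0)$, and the hypothesis gives $a\le1$ and $-a\le1$. The irreducible modules of $G'/T'=\mathrm{PGL}_2$ are $S^{2a}\mathbb C^2\otimes\det^{-a}$, with highest weight $(a,-a)$. Hence $R^{T'}$ is a direct sum of copies of the trivial module and of $\mathfrak{sl}_2$. Decompose $\psi$, which has values in $R^T\subset R^{T'}$, accordingly. The transposition $\tau=(1\,2)$ lies in $G'$, so each component is $\tau$-equivariant.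
\begin{itemize}
\item A component in a trivial module is a polynomial symmetric in $x_1,x_2$, so it is the restriction of a polynomial in $\operatorname{tr}\mathsf b,\det\mathsf b,x_3,\dots,x_d$.
\item A component in $\mathfrak{sl}_2$ has the form $c(x)h$ with $h=\operatorname{diag}(1,-1)$. As $\tau h\tau^{-1}=-h$, the polynomial $c$ is antisymmetric in $x_1,x_2$, so $c=(x_1-x_2)c'$ with $c'$ symmetric. On $\mathfrak t$ we have $\mathsf b-\frac12\operatorname{tr}\mathsf b=\frac12(x_1-x_2)h$, so the component is the restriction of $2c'\cdot(\mathsf b-\frac12\operatorname{tr}\mathsf b)$, with $c'$ extended as in the first case.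
\end{itemize}
These formulas define a $G'$-equivariant polynomial map $\mathfrak g'\to R^{T'}$ that agrees with $\Phi$ on $\mathfrak t^{reg}$, hence on $G'\cdot\mathfrak t^{reg}=\mathfrak g'\cap\mathfrak g^{rs}$. The two cases are the two kinds of sections in Section~\ref{ss:two}.

\emph{Codimension.} A matrix outside $\Omega$ has a characteristic root of multiplicity at least $3$ or two multiple roots. Such polynomials form a closed subset of $\mathfrak t/\mathfrak S_d$ of dimension at most $d-2$, the image of finitely many linear subspaces of codimension two. Each fiber of $\mathfrak g\to\mathfrak t/\mathfrak S_d$ is a finite union of orbits by the Jordan normal form. The orbit of $X$ has dimension $\operatorname{rk}\operatorname{ad}X$, which is at most $d^2-d$, as the rank is lower semicontinuous and equals $d^2-d$ on the dense set $\mathfrak g^{rs}$. So $\mathfrak g\setminus\Omega$ has dimension at most $d^2-2$, and $\Phi$ extends to $\mathfrak g$.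
\end{proof}

\section{The direct image for the affine line}\label{sec:line}

It remains to identify the target of Proposition~\ref{prop:B} with $\Gamma(\overline{\mathcal G})$ and the restriction map with $\varphi$.

\begin{proposition}\label{prop:line}
Under the hypothesis of Theorem~\ref{thm:direct}, $(\ast)_{\mathcal D}$ holds in the model for $\mathcal D=(\mathbb A^1)^{(d)}$.
\end{proposition}

\begin{proof}
The vanishing is in Corollary~\ref{cor:A}. By Lemma~\ref{lem:generic}, $\mathcal P=\mathfrak t^{reg}\times\mathbb P(W)^d$. A frame of a one-dimensional quotient of $W$ is a nonzero element of $W^\vee$, so $\tilde{\mathcal P}=\mathfrak t^{reg}\times(W^\vee\setminus0)^d$ is the principal $T$-bundle of frames of the line bundles $\mathcal O_a(1)$. The splitting $\mathcal O^{[\![d]\!]}|_{\mathcal P}=\bigoplus_a\mathcal O_a(1)$ induces the $N(T)$-equivariant map of frame bundles $\tilde{\mathcal P}\to\mathbb V^s$, $(x,(v_a))\mapsto(\operatorname{diag}(x),(v_1,\dots,v_d))$, and $\mathcal F|_{\mathcal P}=\tilde{\mathcal P}\times^T\rho$. With $e_1,\dots,e_d$ the basis of $\mathrm{St}$ and $\mathbb C^A=\bigoplus_{a\in A}\mathbb Ce_a$,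 we have
\[
\rho=\bigoplus_{A,\beta}\rho_{A,\beta},\qquad\rho_{A,\beta}=\Big[\wedge^k\Big(\bigoplus_a(\mathbb Ce_a\otimes M_0)^\vee\Big)\Big]_\beta\otimes\det(\mathbb C^A),
\]
where $\rho_{A,\beta}$ has weight $1_A-\beta$. A subspace of weight $\mu$ gives the bundle $\bigotimes_a\mathcal O_a(\mu_a)$ tensored with that subspace, so this is the decomposition \eqref{eq:FP}.

Since $r\ge2$, functions on $\tilde{\mathcal P}$ extend to $\mathfrak t^{reg}\times(W^\vee)^d=\mathfrak t^{reg}\times\operatorname{Hom}(W,\mathbb C^d)$. Hence, $\mathfrak S_d$-equivariantly,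
\begin{equation}\label{eq:GammaP}
\Gamma(\mathcal P,\mathcal F|_{\mathcal P})=\mathcal O(\mathfrak t^{reg})\otimes\big(S^\bullet(W\otimes\mathrm{St}^\vee)\otimes\rho\big)^T=\mathcal O(\mathfrak t^{reg})\otimes R^T,
\end{equation}
where the scalar matrices again select degree $n$. Functions on $(W^\vee)^d$ of multidegree $\mu$ form the space $\bigotimes_aS^{\mu_a}W$ of weight $-\mu$. So $\rho_{A,\beta}$ contributes to $R^T$ if and only if $\mu=1_A-\beta\ge0$, that is, $\beta=1_B$ with $B\subset A$ and $\mu=1_{A\setminus B}$. Therefore
\[
R^T=\bigoplus_{B\subset A}\Big[\wedge^k\Big(\bigoplus_{a\in B}M_0^\vee\Big)\Big]_{(1,\dots,1)}\otimes\det(\mathbb C^A)\otimes W^{\otimes(A\setminus B)} .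
\]
Comparing with \eqref{eq:G}, we see that $\mathcal G=\mathcal O_{\mathfrak t}\otimes R^T$ on all of $\mathfrak t$, equivariantly for $\mathfrak S_d$, and that \eqref{eq:GammaP} is the identification $p_*(\mathcal F|_{\mathcal P})=\mathcal G|_{\mathfrak t^{reg}}$ that defines $\varphi$. In particular $\Gamma(\overline{\mathcal G})=\operatorname{Mor}(\mathfrak t,R^T)^{\mathfrak S_d}$.

Let $\Phi\in\operatorname{Mor}(\mathfrak g,R)^G$. The corresponding section of $\mathcal F$ is the equivariant map $\mathbb V^s\to\rho$, $(X,v)\mapsto\Phi(X)(v)$, where $\Phi(X)\in R$ is read as a $\rho$-valued polynomial in $v$. Its pullback to $\tilde{\mathcal P}$ is $(x,v)\mapsto\Phi(\operatorname{diag}(x))(v)$, which under \eqref{eq:GammaP} is $\Phi|_{\mathfrak t^{reg}}$. By Corollary~\ref{cor:A} and Proposition~\ref{prop:B}, $\Phi\mapsto\Phi|_{\mathfrak t}$ is an isomorphism $\Gamma(\mathrm{Quot}_d,\mathcal F)\to\Gamma(\overline{\mathcal G})$, and it is linear over $\mathcal O(\mathfrak t)^{\mathfrak S_d}$. As the base $\mathfrak t/\mathfrak S_d$ is affine, it defines an isomorphism $\pi_*\mathcal F\cong\overline{\mathcal G}$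 that extends $\varphi$.
\end{proof}

\section{Reduction of a curve to the affine line}\label{sec:etale}

Let $C$ be projective again and fix $D_0=\sum_in_ix_i\in C^{(d)}$ with distinct $x_i$. We want a neighborhood of $D_0$ over which everything is pulled back from the model. An \'etale map to $\mathbb A^1$ identifies infinitesimal neighborhoods of points, but it may send two points of a divisor to the same point; we restrict to divisors for which this does not happen.

On an affine open set containing all $x_i$, the Chinese remainder theorem gives a function $f$ with distinct values and nonzero differentials at the $x_i$. A vector bundle is trivial on some neighborhood of a finite set, because projective modules of constant rank over a semilocal ring are free. So there is an open set $C'\subset C$ containing the $x_i$ on which $f\colon C'\to\mathbb A^1$ is \'etale and $E=W\otimes\mathcal O$, $L=\mathcal O$, $M=M_0\otimes\mathcal O$. Let $\mathcal D\subset C'^{(d)}$ be the set of divisors on whose support $f$ is injective; it contains $D_0$. It is open: as $f$ is \'etale, the diagonal is open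 in $C'\times_{\mathbb A^1}C'$, so $\{(x,y):x\ne y,\ f(x)=f(y)\}$ is closed in $C'\times C'$, and the complement of $\mathcal D$ is the image under the finite map $q$ of the closed set of tuples with some pair $(x_a,x_b)$ in it.

Let $D\subset C'_Z$ be a $Z$-point of $\mathcal D$. The map $f|_D\colon D\to\mathbb A^1_Z$ is a closed immersion: on a geometric fiber this holds because $f$ is injective on the support and induces isomorphisms of completed local rings, and then $\mathcal O_Z[t]\to\mathrm{pr}_*\mathcal O_D$ is surjective by Nakayama's lemma. So the image $f(D)\cong D$ is a $Z$-point of $(\mathbb A^1)^{(d)}$, and we obtain a morphism $\bar f\colon\mathcal D\to(\mathbb A^1)^{(d)}$. The inclusion $D\to f^{-1}(f(D))$ is a section of an \'etale separated morphism to $f(D)$, hence an open and closed immersion. Write $f^{-1}(f(D))=D\sqcup D_1$ and $\mathcal U_D=C'_Z\setminus D_1$, an open neighborhood of $D$. We use two facts.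
\begin{enumerate}
\item[(i)] Inside $\mathcal U_D$ we have $f^{-1}(f(D))=D$. Hence the pullback to $\mathcal U_D$ of a closed subscheme of $f(D)$, or of a module on $f(D)$, is its transport along $f(D)\cong D$.
\item[(ii)] Two closed subschemes of $\mathbb A^1_Z$ supported on $f(D)$ with the same pullback to $\mathcal U_D$ are equal, because $\mathcal U_D$ is faithfully flat over an open set containing $f(D)$.
\end{enumerate}
Closed subschemes of $C'_Z$ supported on $D$ may be compared inside $\mathcal U_D$. We mark objects of the model with a prime.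

\begin{lemma}\label{lem:etale}
\begin{enumerate}
\item[(a)] The morphism $\bar f$ is \'etale.
\item[(b)] $q^{-1}(\mathcal D)=\mathcal D\times_{(\mathbb A^1)^{(d)}}\mathbb A^d$, via $(x_a)\mapsto(f(x_a))$.
\item[(c)] $\pi^{-1}(\mathcal D)=\mathcal D\times_{(\mathbb A^1)^{(d)}}\mathrm{Quot}'_d$, via $Q\mapsto f_*Q$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) As $\bar f$ is of finite type, it suffices to check unique lifting along a nilpotent thickening $Z_0\subset Z$. Let $D\in\mathcal D(Z_0)$ and let $D'\subset\mathbb A^1_Z$ be a $Z$-point of $(\mathbb A^1)^{(d)}$ extending $f(D)$. A lift $\tilde D\in\mathcal D(Z)$ of $D$ with $f(\tilde D)=D'$ determines a morphism $D'\cong\tilde D\to C'_Z$ over $\mathbb A^1_Z$ extending $f(D)\cong D\subset C'_{Z_0}$. Since $f$ is \'etale and $f(D)\subset D'$ is a nilpotent thickening, there is exactly one such morphism. It is a closed immersion because its composite with the separated morphism $f$ is one, and its image lies in $\mathcal D(Z)$ because $Z$ and $Z_0$ have the same points.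

(b) Let $D\in\mathcal D(Z)$ and let $y_a$ be sections of $\mathbb A^1_Z$ with $\sum_ay_a=f(D)$. Each $y_a$ is a closed subscheme of $f(D)\cong D$, so it lifts uniquely to a section $x_a$ of $D$. By (i), inside $\mathcal U_D$ we have $f^{-1}(y_a)=x_a$ and $\sum_ax_a=f^{-1}(\sum_ay_a)=D$. Conversely, let $\sum_ax_a=D$ and $y_a=f(x_a)$. Then $y_a\subset f(D)$ and its lift to $D$ is $x_a$, so $\sum_ay_a$ and $f(D)$ both pull back to $D$ in $\mathcal U_D$, and they are equal by (ii).

(c) Let $D\in\mathcal D(Z)$. By Lemma~\ref{lem:fit}, a quotient $Q$ with $D(Q)=D$ is a quotient of $W\otimes\mathcal O_D$, and a quotient $Q'$ in the model with $D(Q')=f(D)$ is a quotient of $W\otimes\mathcal O_{f(D)}$. Since $D\cong f(D)$, the rule $Q'=f_*Q$ is a bijection between quotients of $W\otimes\mathcal O_D$ and of $W\otimes\mathcal O_{f(D)}$ that are flat of degree $d$ over $Z$. By (i), $Q=f^*Q'$ inside $\mathcal U_D$, so $D(Q)=f^{-1}(D(Q'))$ there. If $D(Q')=f(D)$, then $D(Q)=D$ by (i). If $D(Q)=D$, then $D(Q')$ and $f(D)$ are supported on $f(D)$ and have the same pullback, so they are equal by (ii).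
\end{proof}

\begin{proof}[Proof of the first assertion of Theorem~\ref{thm:direct}]
By Lemma~\ref{lem:glue} it suffices to prove $(\ast)_{\mathcal D}$. Since $D\cong f(D)$, one is reduced if and only if the other is, so $\mathcal D\setminus\Delta=\bar f^{-1}((\mathbb A^1)^{(d)}_\circ)$. In the cartesian squares of Lemma~\ref{lem:etale}, $\mathcal F$ is the pullback of $\mathcal F'$ because $\mathrm{pr}_*Q=\mathrm{pr}_*f_*Q$, and $\mathcal G$ is the equivariant pullback of $\mathcal G'$ because the bundles are trivialized. By flat base change, $R^i\pi_*\mathcal F=\bar f^*R^i\pi'_*\mathcal F'$ and $q_*\mathcal G=\bar f^*q'_*\mathcal G'$; invariants are the image of the averaging projector, so $\overline{\mathcal G}=\bar f^*\overline{\mathcal G'}$. Off $\Delta$, the splitting $Q=\bigoplus_aQ_a$ gives $f_*Q=\bigoplus_af_*Q_a$, with the same line bundle quotients of $W\otimes\mathcal O_Z$, so $\mathcal P$, the decomposition \eqref{eq:FP} and $\varphi$ are pulled back as well. Now pull back Proposition~\ref{prop:line} along $\bar f$.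
\end{proof}

\section{The extension groups}\label{sec:ext}

\begin{proof}[End of the proof of Theorem~\ref{thm:direct}]
By the first assertion and the Leray spectral sequence, and since $q$ is finite and $\mathfrak S_d$-invariants are exact,
\[
\operatorname{Ext}^*\big(\wedge^kM^{[\![d]\!]},\wedge^\ell L^{[\![d]\!]}\big)=H^*(\mathrm{Quot}_d,\mathcal F)=H^*(C^{(d)},\overline{\mathcal G})=H^*(C^d,\mathcal G)^{\mathfrak S_d}.
\]
If $\ell<k$, both sides of the formula vanish. Otherwise $\mathfrak S_d$ permutes the pairs $(A,B)$ transitively, and the stabilizer of one pair is $\mathfrak S_k\times\mathfrak S_n\times\mathfrak S_{d-\ell}$, acting on $B$, $A\setminus B$ and the complement of $A$. Projection to one summand identifies the invariants with $H^*(C^d,\mathcal G_{A,B})^{\mathfrak S_k\times\mathfrak S_n\times\mathfrak S_{d-\ell}}$. A product $\omega_1\wedge\dots\wedge\omega_k$ with one factor from each summand changes by the sign of a permutation of the factors. So in \eqref{eq:G} the first factor is $(M^\vee)^{\boxtimes B}\otimes\mathrm{sgn}_{\mathfrak S_k}$ and the second is $L^{\boxtimes A}\otimes\mathrm{sgn}_{\mathfrak S_k}\otimes\mathrm{sgn}_{\mathfrak S_n}$.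 The signs on $\mathfrak S_k$ cancel, and
\[
\mathcal G_{A,B}=(M^\vee\otimes L)^{\boxtimes k}\boxtimes\big((E\otimes L)^{\boxtimes n}\otimes\mathrm{sgn}_{\mathfrak S_n}\big)\boxtimes\mathcal O^{\boxtimes(d-\ell)} .
\]
For a bundle $N$ on $C$, the K\"unneth isomorphism $H^*(N)^{\otimes j}\cong H^*(C^j,N^{\boxtimes j})$ is the cup product of the pullbacks. The cup product is graded commutative, so $\mathfrak S_j$ acts on the left with Koszul signs. Hence the invariants are $S^jH^*(N)$ and the anti-invariants are $\wedge^jH^*(N)$. Since $H^*(M^\vee\otimes L)=\operatorname{Ext}^*(M,L)$, the formula follows, and every identification is natural in $M$.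
\end{proof}

\begin{proof}[Proof of Theorems~\ref{thm:conj} and~\ref{thm:ext}(a)]
In Theorem~\ref{thm:conj} we have $\sum_i\operatorname{rk}M_i=m<r$, so it is a case of Theorem~\ref{thm:ext}(a). Apply Theorem~\ref{thm:direct} to $M=\bigoplus_iM_i$ and $k=\sum_ik_i$. We have
\[
\wedge^kM^{[\![d]\!]}=\bigoplus\bigotimes_i\wedge^{k_i'}M_i^{[\![d]\!]},\qquad S^k\operatorname{Ext}^*(M,L)=\bigoplus\bigotimes_iS^{k_i'}\operatorname{Ext}^*(M_i,L),
\]
both sums over $(k'_i)$ with $\sum_ik_i'=k$. The torus $\mathbb G_m^m\subset\operatorname{Aut}(M)$ that scales the $M_i$ acts on the term indexed by $(k_i')$, on either side of the isomorphism of Theorem~\ref{thm:direct}, with weight $(-k'_1,\dots,-k'_m)$. The parts of weight $(-k_1,\dots,-k_m)$ give \eqref{eq:main}.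
\end{proof}

For part (b) we replace the torus by a product of general linear groups. For a partition $\nu$ of $j$ let $\mathrm{Sp}_\nu$ be the Specht module; these are the irreducible $\mathfrak S_j$-modules, they are self-dual, $\mathrm{Sp}_{(j)}$ is trivial and $\mathrm{Sp}_\nu\otimes\mathrm{sgn}=\mathrm{Sp}_{\nu'}$. Define $\mathbb S_\nu V=\operatorname{Hom}_{\mathfrak S_j}(\mathrm{Sp}_\nu,V^{\otimes j})$ for a vector bundle or a graded vector space $V$, with Koszul signs in the second case, so that $V^{\otimes j}=\bigoplus_\nu\mathrm{Sp}_\nu\otimes\mathbb S_\nu V$. For a vector space $Y$ in degree $0$, the space $\mathbb S_\nu Y$ is zero if $\nu$ has more than $\dim Y$ rows, and otherwise these are pairwise non-isomorphic irreducible $\mathrm{GL}(Y)$-modules, with $(\mathbb S_\nu Y)^\vee=\mathbb S_\nu(Y^\vee)$. Take invariants and anti-invariants in $(V\otimes Y)^{\otimes j}=V^{\otimes j}\otimes Y^{\otimes j}$. The invariants of $\mathrm{Sp}_\nu\otimes\mathrm{Sp}_\kappa$ are $\mathbb C$ if $\kappa=\nu$ and $0$ otherwise, and the anti-invariants are $\mathbb C$ if $\kappa=\nu'$ and $0$ otherwise.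 Hence
\begin{equation}\label{eq:cauchy}
S^j(V\otimes Y)=\bigoplus_\nu\mathbb S_\nu V\otimes\mathbb S_\nu Y,\qquad\wedge^j(V\otimes Y)=\bigoplus_\nu\mathbb S_\nu V\otimes\mathbb S_{\nu'}Y .
\end{equation}

\begin{proof}[Proof of Theorem~\ref{thm:ext}(b)]
Let $\dim Y_i=\lambda^{(i)}_1$ and $k_i=|\lambda^{(i)}|$, and apply (a) to the bundles $M_i\otimes Y_i$, of total rank $\sum_i\lambda^{(i)}_1\operatorname{rk}M_i$. The isomorphism is equivariant for $\prod_i\mathrm{GL}(Y_i)$, because this group lies in $\operatorname{Aut}(\bigoplus_iM_i\otimes Y_i)$ and commutes with the torus used in (a). By \eqref{eq:cauchy},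
\[
\wedge^{k_i}\big(M_i^{[\![d]\!]}\otimes Y_i\big)=\bigoplus_\nu\mathbb S_\nu M_i^{[\![d]\!]}\otimes\mathbb S_{\nu'}Y_i,
\]
\[
S^{k_i}\big(\operatorname{Ext}^*(M_i,L)\otimes Y_i^\vee\big)=\bigoplus_\kappa\mathbb S_\kappa\operatorname{Ext}^*(M_i,L)\otimes\mathbb S_\kappa Y_i^\vee .
\]
The module $\bigotimes_i\mathbb S_{\lambda^{(i)\prime}}Y_i^\vee$ is nonzero, since $\lambda^{(i)\prime}$ has $\lambda^{(i)}_1=\dim Y_i$ rows, so it is irreducible. On the left of the isomorphism, where the first argument of $\operatorname{Ext}$ is dualized, it occurs only in the term with $\nu=\lambda^{(i)}$ for each $i$; on the right, only in the term with $\kappa=\lambda^{(i)\prime}$. Its multiplicity spaces are the two sides of (b).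
\end{proof}

\section{Sharpness of the bounds}\label{sec:sharp}

We generalize the example of Section~\ref{ss:one}: we put $\mathcal O(-r)$ at every point, so that the fibers of $\pi$ have top cohomology, and twist by a negative line bundle from $C^{(d)}$, so that this cohomology survives in top degree on the base. The twist must come from the $M_i$. Fix $x\in C$ and let $X_x=\{D:x\in D\}\subset C^{(d)}$, with reduced structure.

\begin{lemma}\label{lem:det}
The divisor $X_x$ is ample, and $\det\mathcal O(jx)^{[\![d]\!]}\cong\det\mathcal O^{[\![d]\!]}\otimes\pi^*\mathcal O(jX_x)$ for $j\ge0$.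
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:etale}(a), $C^{(d)}$ is locally \'etale over $(\mathbb A^1)^{(d)}\cong\mathbb A^d$, hence smooth, so $X_x$ is a Cartier divisor. The components $\{x_a=x\}$ of $q^{-1}(X_x)$ meet $C^d_\circ$, where $q$ is \'etale, so $q^*X_x=\sum_a\mathrm{pr}_a^*x$. This divisor is ample, and $q$ is finite and surjective, so $X_x$ is ample.

The open set $\pi^{-1}(C^{(d)}_\circ)$ is dense in $\mathrm{Quot}_d$: in the model it is a nonempty open subset of an irreducible scheme, and by Lemma~\ref{lem:etale} $\mathrm{Quot}_d$ is locally \'etale over the model, \'etale maps being open. By Lemma~\ref{lem:generic}, $\pi$ is smooth over $C^{(d)}_\circ$, hence open there, so $\pi^{-1}(C^{(d)}_\circ\setminus X_x)$ is dense as well.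

The inclusion $\mathcal O\to\mathcal O(jx)$ induces a section $\sigma$ of $\mathcal L=\det\mathcal O(jx)^{[\![d]\!]}\otimes(\det\mathcal O^{[\![d]\!]})^{-1}$. Given a quotient, choose an open set $C''\subset C$ containing its support, and a function $u$ on $C''$ that generates the ideal of $x$. Trivialize $\mathcal O(jx)$ by $u^{-j}$; then over $\pi^{-1}(C''^{(d)})$ the section $\sigma$ is the determinant of multiplication by $u^j$ on $\mathrm{pr}_*\mathcal Q$. The function $\prod_a\mathrm{pr}_a^*u$ on $C''^d$ is invariant, so it is $q^*\nu$ for a function $\nu$ on $C''^{(d)}$. At a quotient $\bigoplus_aQ_a$ with distinct points $x_a$, the function $u$ acts on $Q_a$ by $u(x_a)$, so $\sigma=\pi^*\nu^j$ there, and everywhere by density and reducedness. We have $q^*\operatorname{div}(\nu)=\sum_a\mathrm{pr}_a^*x=q^*X_x$. If $\nu_1$ is a local equation of $X_x$, then $q^*(\nu/\nu_1)$ is an invariant unit, so $\nu/\nu_1$ is a unit and $\operatorname{div}(\nu)=X_x$. Finally, $\pi^*\nu$ is nonzero on a dense open set, so it is a nonzerodivisor, and $\mathcal L=\mathcal O(\operatorname{div}\sigma)=\pi^*\mathcal O(jX_x)$.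
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:sharp}]
Take $m=r$, all $k_i=d$, $\ell=0$, $M_1=\mathcal O(jx)$ and $M_2=\dots=M_r=\mathcal O$. The left side of \eqref{eq:main} is the cohomology of the line bundle $\mathcal L_j=\bigotimes_i(\det M_i^{[\![d]\!]})^\vee$. Let $\omega$ be the canonical bundle of $\mathrm{Quot}_d$. By Lemma~\ref{lem:det},
\[
\omega\otimes\mathcal L_j^\vee=\Theta\otimes\pi^*\mathcal O(jX_x),\qquad\Theta=\omega\otimes(\det\mathcal O^{[\![d]\!]})^{\otimes r}.
\]
A fiber of $\pi$ over $C^{(d)}_\circ$ is $(\mathbb P^{r-1})^d$. As $\pi$ is smooth there, the normal bundle of the fiber is trivial and $\omega$ restricts to the canonical bundle $\boxtimes\,\mathcal O(-r)$, while $\det\mathcal O^{[\![d]\!]}$ restricts to $\boxtimes\,\mathcal O(1)$ by Lemma~\ref{lem:generic}. So $\Theta$ is trivial on these fibers, $h^0$ is constantly $1$ along them, and by Grauert's theorem $\pi_*\Theta$ is a line bundle on $C^{(d)}_\circ$. In particular the coherent sheaf $\pi_*\Theta$ is nonzero. For $j\gg0$ the sheaf $\pi_*\Theta\otimes\mathcal O(jX_x)$ is globally generated, so it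 has a nonzero section. By the projection formula and Serre duality,
\[
H^{rd}(\mathrm{Quot}_d,\mathcal L_j)\cong H^0(\mathrm{Quot}_d,\omega\otimes\mathcal L_j^\vee)^\vee=H^0\big(C^{(d)},\pi_*\Theta\otimes\mathcal O(jX_x)\big)^\vee\ne0 .
\]
The right side of \eqref{eq:main} vanishes, since $\ell-k=-rd<0$.

For $m=r+1$ and $\ell=d$, take in addition $M_{r+1}=L$ and $k_{r+1}=d$. The factors $(\det L^{[\![d]\!]})^\vee$ and $\wedge^dL^{[\![d]\!]}$ cancel, so the left side is again $H^*(\mathrm{Quot}_d,\mathcal L_j)\ne0$, while $\ell-k=d-(r+1)d<0$.

For the last assertion, \eqref{eq:main} holds for $m<r$ by Theorem~\ref{thm:conj}. For $m\ge r$, add $m-r$ factors with $k_i=0$ to the first example; neither side changes.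
\end{proof}

\begin{thebibliography}{9}

\bibitem{Jantzen}
Jantzen, \emph{Representations of Algebraic Groups}.

\bibitem{Krug}
Andreas Krug, \emph{Extension Groups of Tautological Bundles on Punctual Quot Schemes of Curves}, arXiv:2305.17124 (2023).

\end{thebibliography}
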